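# Optimal degenerations of a log Fano pair can depend on the function $g$

Take a log Fano pair $(X,\Delta)$ and a suitable increasing function $g$. From $g$ one builds a functional $\mathbf H^g$ on valuations. Its minimizer degenerates the pair, and a second, canonical degeneration ends at a pair carrying a $g'$-soliton. The end product is called the $g$-optimal degeneration. Linsheng Wang's paper "Generalized optimal degenerations of Fano varieties", arXiv:2409.15718 (2024), is the source of the question studied here: does the pair at the end depend on $g$? We begin with a class of changes of $g$ for which the answer is easily "no". We then show that in general it is "yes", already for surfaces.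

The ground field is $\mathbb C$. A log Fano pair $(X,\Delta)$ is klt, $\Delta\ge0$ is a $\mathbb Q$-divisor, and $-(K_X+\Delta)$ is ample.

## 1. Rescaling $g$ does not change the degeneration

### The functional $\mathbf H^g$

**Condition (\*).** A function $g:\mathbb R\to\mathbb R_{>0}$ satisfies (\*) if it is smooth and strictly increasing and $\log g$ is convex.

Write $h=g'$ and $\bar h=\bar g'$. We have $h>0$: if $(\log g)'$ vanished at a point it would vanish at all earlier points, being nondecreasing and nonnegative, and $g$ would not be strictly increasing. Convexity of $\log g$ says $gg''\ge(g')^2>0$, so $h'=g''>0$. Thus $g$ is strictly convex and $h$ is strictly increasing.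

**Definition of $\mathbf H^g$.** Fix $r\in\mathbb Z_{>0}$ with $-r(K_X+\Delta)$ Cartier. In these notes $m$ always denotes the total degree and runs over multiples of $r$ (which may be enlarged); $R_m=H^0(X,-m(K_X+\Delta))$ and $R=\bigoplus R_m$. For a valuation $v$ over $X$ with $A_{X,\Delta}(v)<\infty$ put $\mathcal F_v^\lambda R_m=\{s\in R_m: v(s)\ge\lambda\}$. Let $\mathrm{DH}_v$ be the weak limit of $\frac1{\dim R_m}\sum_j\delta_{\lambda_j/m}$, where the $\lambda_j$ are the jumping numbers of $\mathcal F_v$ on $R_m$ with multiplicity. Then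
$$\mathbf H^g(v)=\log\int_{\mathbb R}g\big(A_{X,\Delta}(v)-t\big)\,d\mathrm{DH}_v(t).\tag{1.1}$$

For $g=e^x$ this is the $\mathbf H$-invariant of Tian–Zhang–Zhang–Zhu. Recall that a quasi-monomial valuation is given by a log smooth model $(X',\sum E_i)$ and weights $w_i\ge0$ on components through a common point: in local coordinates it is $\min\langle w,\alpha\rangle$ over the monomials that occur, and its log discrepancy is $\sum w_iA(\operatorname{ord}_{E_i})$.

**Example 1.1.** Let $X=\mathbb P^1$, $\Delta=\delta[0]+\varepsilon[\infty]$ with $0\le\delta,\varepsilon<1$ rational, so $-(K_X+\Delta)$ has degree $d=2-\delta-\varepsilon$. For $v=a\operatorname{ord}_0$, $a>0$, we have $A(v)=a(1-\delta)$, and the jumping numbers on $R_m$ are $0,a,\dots,amd$. So $\mathrm{DH}_v$ is uniform on $[0,ad]$, and $A(v)-t$ is uniform on $a\cdot[-(1-\varepsilon),1-\delta]$. For $b\operatorname{ord}_\infty$ the same computation gives the distribution of $-bu$ with $u$ uniform on $[-(1-\varepsilon),1-\delta]$. Hence on $\mathbb G_m$-invariant valuations $\exp\mathbf H^g$ is one function of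 $\xi\in\mathbb R$, namely the average of $g(\xi u)$ over $u\in[-(1-\varepsilon),1-\delta]$, with $\xi=a$ or $\xi=-b$ (and $\xi=0$ for the trivial valuation). It is strictly convex, with minimum where $\int u\,h(\xi u)\,du=0$.

### Degenerations, moment coordinates, stability

**The first degeneration.** Let $v_0$ be quasi-monomial with finitely generated $\operatorname{gr}_{v_0}R$, which is graded by $\mathbb N\times\Gamma$, where $\Gamma\subset\mathbb R$, $\Gamma\cong\mathbb Z^k$, is the value group. Then $\mathcal X_0=\operatorname{Proj}\operatorname{gr}_{v_0}R$ with the induced degeneration $\Delta_{\mathcal X_0}$ of $\Delta$ is obtained from $(X,\Delta)$ by a multistep special degeneration. Here each component of $\Delta$ is replaced by the cycle cut out by its initial ideal, with the same coefficient. The torus $\mathbb T=\operatorname{Hom}(\Gamma,\mathbb G_m)$ acts on $(\mathcal X_0,\Delta_{\mathcal X_0})$. The inclusion $\Gamma\subset\mathbb R$ is a vector $\xi_0\in N_{\mathbb R}=\operatorname{Hom}(\Gamma,\mathbb R)$, and $\mathrm{wt}_{\xi_0}$ is the valuation induced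 by $v_0$, with $A(\mathrm{wt}_{\xi_0})=A_{X,\Delta}(v_0)$ and $\mathrm{DH}_{\mathrm{wt}_{\xi_0}}=\mathrm{DH}_{v_0}$.

**Example 1.2.** Let $X=\mathbb P^1$ with coordinate $y$, $\Delta=\delta([0]+[\infty])$ with $0<\delta<\frac12$, and $v=\operatorname{ord}_1$. With $n=m(2-2\delta)$, $R_m$ is the space of polynomials of degree $\le n$. The classes $\epsilon_{m,j}$ of $(y-1)^j$, $0\le j\le n$, form a basis of $\operatorname{gr}_vR_m$, and $\epsilon_{m,j}\epsilon_{m',j'}=\epsilon_{m+m',j+j'}$. So $\operatorname{Proj}\operatorname{gr}_vR\cong\mathbb P^1$. The ideal of $0$ in degree $m$ is $\{p:p(0)=0\}$. It contains elements $y(y-1)^j$ of order $j$ at $1$ for $0\le j\le n-1$, and none of order $n$. So its initial ideal is the span of the $\epsilon_{m,j}$ with $j<n$, which is the ideal of one point $P$. The ideal of $\infty$ consists of the $p$ with $\deg p\le n-1$ and has the same initial ideal. Hence the induced degeneration is $(\mathbb P^1,2\delta[P])$: the two points have merged, and the new pair is not isomorphic to the old one.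

**Normalized moment coordinate.** A log Fano triple $(Z,\Delta_Z,\xi)$ is a klt log Fano pair with a torus action and $\xi$ in the Reeb cone. Use the canonical linearization of the torus on $-(K_Z+\Delta_Z)$. For a weight vector $s\in R_m(Z)$ put
$$\theta(s)=A_{Z,\Delta_Z}(\mathrm{wt}_\xi)-\frac{\mathrm{wt}_\xi(s)}m .\tag{1.2}$$
This is the variable $A(v)-t$ of (1.1). In Example 1.1 it is $\xi u$.

**Special test configurations and weighted Futaki invariants.** A special degeneration of a triple $(Z,\Delta_Z,\xi)$ with torus $\mathbb T$ is the central fibre $Y$ of a $\mathbb T$-equivariant special test configuration $(\mathcal X,\Delta_{\mathcal X})\to\mathbb A^1$, polarized by $-(K_{\mathcal X/\mathbb A^1}+\Delta_{\mathcal X})$, where $\Delta_{\mathcal X}$ is the closure of $\Delta_Z\times\mathbb G_m$. Here $\mathcal X$ is normal, $\mathcal X_0=Y$ is integral and normal, $(Y,\Delta_Y)$ is klt log Fano, and $\mathbb T$ acts fibrewise and commutes with $\mathbb G_m$. The group $\mathbb T\times\mathbb G_m$ acts on $R(Y)$ through the canonical linearization. For an eigenbasis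 of $R_m(Y)$ let $\theta_j$ be the normalized moment coordinates of $\xi$ and $\beta_j$ the $\mathbb G_m$-weights. For a positive smooth $h$, up to a positive constant and a universal sign,
$$\mathrm{Fut}_h(\mathcal X)=\pm\lim_{m\to\infty}\frac1{\dim R_m}\sum_jh(\theta_j)\frac{\beta_j}m.\tag{1.3}$$
It depends only on $Y$ with its $\mathbb T\times\mathbb G_m$-action and is linear in the one-parameter group. The triple is $h$-weighted K-semistable if $\mathrm{Fut}_h\ge0$ for all $\mathbb T$-equivariant special test configurations. This and $h$-weighted K-polystability are meant in the sense of Han–Li and Blum–Liu–Xu–Zhuang; of polystability we use only that it implies semistability, and the facts below. For the product test configuration given by $\mathbb G_m$ in Example 1.1, (1.3) is proportional to $\int u\,h(\xi u)\,du$, which vanishes exactly at the minimizer.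

**Facts taken as known.** Let $g$ satisfy (\*).

1. $\mathbf H^g$ has a unique minimizer $v_0$; it is quasi-monomial with $\operatorname{gr}_{v_0}R$ finitely generated.
2. The central fibre $(\mathcal X_0,\Delta_{\mathcal X_0},\xi_0)$ of the induced multistep special degeneration is a $g'$-weighted K-semistable log Fano triple.
3. It has a unique $g'$-weighted K-polystable special degeneration $(Y,\Delta_Y,\xi_0)$, which admits a $g'$-soliton.

The triple $(Y,\Delta_Y,\xi_0)$ is the $g$-optimal degeneration of $(X,\Delta)$. Write $(\bar Y,\Delta_{\bar Y},\bar\xi_0)$ for the $\bar g$-optimal one. The problem is to prove or disprove that $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$ for all log Fano pairs and all $g,\bar g$ satisfying (\*).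

### The easy case

**Proposition 1.3.** Let $g,\bar g$ satisfy (\*) and $\bar g(x)=\kappa g(\lambda x)+c_0$ with constants $\kappa,\lambda>0$, $c_0\in\mathbb R$. Then $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$ for every log Fano pair $(X,\Delta)$.

*Proof.* Since $A(\lambda v)=\lambda A(v)$, $\mathrm{DH}_{\lambda v}=\lambda_*\mathrm{DH}_v$, and $\mathrm{DH}_v$ is a probability measure,
$$\exp\mathbf H^{\bar g}(v)=\int\big(\kappa g(\lambda A(v)-\lambda t)+c_0\big)d\mathrm{DH}_v(t)=\kappa\exp\mathbf H^g(\lambda v)+c_0 .$$
So $\bar v_0=\lambda^{-1}v_0$. The two filtrations differ by a rescaling of the index. Hence the graded rings, the tori and the pairs $(\mathcal X_0,\Delta_{\mathcal X_0})$ agree, and $\bar\xi_0=\lambda^{-1}\xi_0$. By (1.2), $\theta_{\bar\xi_0}=\lambda^{-1}\theta_{\xi_0}$, so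
$$\bar g'(\theta_{\bar\xi_0})=\kappa\lambda\,g'(\lambda\theta_{\bar\xi_0})=\kappa\lambda\,g'(\theta_{\xi_0}).$$
The weights agree up to a positive constant, so weighted K-semistability and K-polystability are the same notions on both sides. Uniqueness of the polystable degeneration gives $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$. $\square$

What changes in general? The proof used that $v_0$ and $\bar v_0$ lie on one ray. For unrelated $g,\bar g$ nothing forces this, and even if it holds the weights $g'(\theta)$ and $\bar g'(\theta)$ differ. The first quantity built from derivatives at $0$ that a rescaling does not change is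
$$r_g:=\frac{h(0)h''(0)}{h'(0)^2}.$$
Indeed, passing to $\kappa g(\lambda x)+c_0$ multiplies $h(0),h'(0),h''(0)$ by $\kappa\lambda,\kappa\lambda^2,\kappa\lambda^3$. This quantity is what distinguishes two functions in the counterexample.

**Theorem 1 (the statement is false).** Let $g,\bar g$ satisfy (\*) with $r_g<r_{\bar g}$, and let $r_*\in\mathbb Q$ with $r_g<r_*<r_{\bar g}$. For $0<\sigma\ll1$ rational let $X$ be the toric surface whose fan in $\mathbb Z^2$ has rays $(\pm1,\pm1)$ (so $X=(\mathbb P^1\times\mathbb P^1)/\mu_2$). Let $C=\overline{\{y=1\}}$, with $y$ the character $(0,1)$, and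
$$\Delta=cC+a_+(D_{(1,1)}+D_{(1,-1)})+a_-(D_{(-1,1)}+D_{(-1,-1)}),$$
$$c=\tfrac23+\tfrac25r_*\sigma^2,\qquad a_\pm=\tfrac16\mp\tfrac\sigma2-\tfrac15r_*\sigma^2.$$
Then $(X,\Delta)$ is a log Fano pair, its $\bar g$-optimal degeneration is $(X,\Delta)$ itself, and its $g$-optimal degeneration is not isomorphic to $(X,\Delta)$.

For example, $g=e^x$ has $r_g=1$. The function $\bar g=e^x+\frac12e^{2x}$ is a sum of log-convex increasing functions, so (\*) holds. Here $\bar g'=e^x+e^{2x}$ has value $2$ and first and second derivatives $3$ and $5$ at $0$, so $r_{\bar g}=\frac{2\cdot5}9=\frac{10}9$. One may take $r_*=\frac{19}{18}$.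

**Theorem 2.** Let $g,\bar g$ satisfy (\*).

* (a) If $\bar g(x)=\kappa g(\lambda x)+c_0$ with constants $\kappa,\lambda>0$, $c_0\in\mathbb R$, then $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$ for every log Fano pair.
* (b) If $(Y,\Delta_Y)\cong(\bar Y,\Delta_{\bar Y})$ for all two-dimensional log Fano pairs, then $g'(x)=\kappa\,\bar g'(\lambda x)$ on a neighborhood of $0$ for some $\kappa,\lambda>0$.

Consequently, for real-analytic $g,\bar g$ the two optimal degenerations agree for all log Fano pairs if and only if $\bar g(x)=\kappa g(\lambda x)+c_0$ for some $\kappa,\lambda>0$, $c_0\in\mathbb R$. For non-analytic $g,\bar g$ only (a) and the local statement (b) are claimed.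

Part (a) is Proposition 1.3; part (b) and the consequence are proved in Section 8, and are not needed for Theorem 1.

The plan for Theorem 1 is as follows. We use surfaces with a one-dimensional torus $T$ and one boundary curve $C$ that may destabilize. On the valuations of $T$ the functional has a minimum, at a parameter $\xi_g$. Leaving $T$ in the direction of $\operatorname{ord}_C$ changes $\exp\mathbf H^g$ at first order by a positive multiple of $(1-c)-E_g[\rho]$, where $c$ is the coefficient of $C$, $\rho$ is a function given by a polygon, and $E_g$ is an average that depends on $g$. If this number is positive the pair stays put; if it is negative the pair must degenerate to something with a bigger torus. It remains to put $1-c$ strictly between $E_{\bar g}[\rho]$ and $E_g[\rho]$.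

## 2. Surface pairs from polygons symmetric under $w\mapsto-w$

Let $\mathbb G_m^2$ have characters $x^zy^w$, $(z,w)\in\mathbb Z^2$.

**Data.** Let $\Pi=[u_-,u_+]$ with $u_\pm\in\mathbb Q$, $u_-<0<u_+$. Let $\rho(u)=\min_j(b_j+s_ju)$ on $\Pi$, with no redundant terms, $s_j\in\mathbb Z$, $b_j\in\mathbb Q$, $\rho\ge0$ on $\Pi$ and $\rho>0$ in the interior; so $b_j\ge\rho(0)>0$. Let $c\in(0,1)\cap\mathbb Q$ and
$$Q=\{(u,w):u\in\Pi,\ |w|\le\rho(u)\},\qquad 0\in\operatorname{int}Q .$$
Write $Q=\{\langle\nu_F,\cdot\rangle\ge-b_F\}$ with primitive inner facet normals $\nu_F=(\nu'_F,\mu_F)$. The condition $\pm w\le b_j+s_ju$ gives $\nu_F=(s_j,\mp1)$ and $b_F=b_j$. A vertical edge (present only where $\rho>0$ at an endpoint) gives $\nu_F=(\pm1,0)$ with $b_F=|u_\mp|$. We assume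
$$b_F+\tfrac c2|\mu_F|\le1\quad\text{for all }F.\tag{2.1}$$

**The pair.** Let $X$ be the toric surface of the normal fan of $Q$, with toric prime divisors $D_F$, $\partial X=\sum D_F$, and $L=\sum b_FD_F$, which is ample and $\mathbb Q$-Cartier. Let $C=\overline{\{y=1\}}$ and
$$\Delta=cC+\sum a_FD_F,\qquad a_F=1-b_F-\tfrac c2|\mu_F|\in[0,1).$$

**Step 1: the anticanonical divisor.** We rewrite $-(K_X+\Delta)$ as the toric divisor $L$ plus a $\mathbb Q$-multiple of a principal divisor. Put $\omega=\frac{dx}x\wedge\frac{dy}y$, so $\operatorname{div}\omega=-\partial X$, and $e=(y-1)^2/y$. Along $D_F$ the function $y$ has order $\mu_F$, and $y-1$ has order $\min(0,\mu_F)$. So $e$ has order $2\min(0,\mu_F)-\mu_F=-|\mu_F|$, and $\operatorname{div}e=2C-\sum|\mu_F|D_F$. With $K_X=\operatorname{div}\omega$,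
$$-(K_X+\Delta)=\sum(1-a_F)D_F-cC=\sum\big(b_F+\tfrac c2|\mu_F|\big)D_F-cC=L-\tfrac c2\operatorname{div}(e).\tag{2.2}$$
So $-(K_X+\Delta)$ is ample. If $E$ is a prime divisor on a model $X'\to X$, then $A_{X,\Delta}(\operatorname{ord}_E)=1+\operatorname{ord}_E(\omega)+\operatorname{ord}_E(-(K_X+\Delta))$. Hence for a valuation $v$ over $X$
$$A_{X,\Delta}(v)=A^\omega(v)+v(L)-\tfrac c2v(e),\tag{2.3}$$
where $A^\omega(\operatorname{ord}_E)=1+\operatorname{ord}_E(\omega)$. On any toric model $X'$ we have $\operatorname{div}\omega+\partial X'=0$, so $A^\omega=A_{X',\partial X'}$.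

**Step 2: $(X,\Delta)$ is klt.** We check discrepancies on one log resolution. Let $\pi:X'\to X$ be a smooth projective toric refinement whose fan contains the rays $(\pm1,0)$. Each cone then lies in the upper or the lower half-plane, so $y:X'\to\mathbb P^1$ is a morphism. The only cones over $\mathbb G_m\subset\mathbb P^1$ are $0$ and the two rays $(\pm1,0)$, so $y^{-1}(\mathbb G_m)=\mathbb G_m\times V$ with $V=\mathbb P^1$. The strict transform of $C$ is the fibre $C'=\{1\}\times V$; it meets $\partial X'$ transversally, at two points of $\mathbb G_m\times\{0,\infty\}$. So $\partial X'+C'$ is snc. Write $\pi^*(K_X+\Delta)=K_{X'}+\Delta'$; by (2.2) $\Delta'$ is supported on $\partial X'+C'$. Its coefficient along $C'$ is $c<1$. Along the toric divisor of a primitive $\nu=(\nu',\mu)$ it is $1-A$. In (2.3) we have $A^\omega=0$, $v(L)=-\min_Q\langle\nu,\cdot\rangle$ and $v(e)=-|\mu|$, so $A=-\min_Q\langle\nu,\cdot\rangle+\frac c2|\mu|$. This is $>0$ since $0\in\operatorname{int}Q$. All coefficients of $\Delta'$ are $<1$, so $(X,\Delta)$ is klt, and hence a log Fano pair.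

**Step 3: the section ring.** We need $R_m$ explicitly. Choose $r$ with $rL$ Cartier and $rb_F,rb_j,rc/2\in\mathbb Z$. By (2.2), $R_m=e^{mc/2}H^0(mL)$, and $H^0(mL)$ has the basis $x^zy^w$ with $(z,w)\in mQ\cap\mathbb Z^2$. For fixed $z$ the bound is $|w|\le D$ with $D=D_{m,z}=m\rho(z/m)=\min_j(mb_j+s_jz)\in\mathbb Z$. So
$$R_m=\bigoplus_{z\in m\Pi\cap\mathbb Z}R_{m,z},\qquad R_{m,z}=e^{mc/2}x^zy^{-D}\,\mathbb C[y]_{\deg\le2D}.\tag{2.4}$$
The torus $T=\mathbb G_m$ (coordinate $x$) acts on $(X,\Delta)$, since it preserves $C$ and every $D_F$, and (2.4) is its weight decomposition.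

## 3. $T$-invariant valuations and the wall $E_g[\rho]=1-c$

**Step 1: list the $T$-invariant valuations.** Let $v$ be $T$-invariant and $f=\sum f_z(y)x^z$ a finite sum. By a Vandermonde argument each $f_zx^z$ is a linear combination of $T$-translates of $f$, all of value $v(f)$. So $v(f_zx^z)\ge v(f)$, and therefore $v(f)=\min_zv(f_zx^z)$. The restriction of $v$ to $\mathbb C(y)$ is $a\operatorname{ord}_q$ with $a\ge0$, $q\in\mathbb P^1$. Hence $v=v_{q,a,\eta}$ with $\eta=v(x)$, where
$$v_{q,a,\eta}\Big(\sum f_zx^z\Big)=\min_z\big(a\operatorname{ord}_q(f_z)+\eta z\big).$$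
For $a=0$ the point $q$ is irrelevant. Conversely, all these are $T$-invariant and quasi-monomial. For $q=0,\infty$ they are the toric valuations of $(\eta,a)$, $(\eta,-a)$. For $q\in\mathbb G_m$, $v_{q,a,\eta}$ is monomial on $X'$ with weights $a$ on $y-q$ and $|\eta|$ on $x$ or $x^{-1}$. For instance $v_{1,1,0}=\operatorname{ord}_C$.

**Step 2: log discrepancies.** We compute the terms of (2.3). If $q\in\{0,\infty\}$ then $A^\omega(v)=0$. If $q\in\mathbb G_m$, then $v$ is monomial for the snc divisor $\partial X'+\{q\}\times V$, whose second part is not in $\partial X'$, so $A^\omega(v)=A_{X',\partial X'}(v)=a$. Moreover $v(e)=-a,-a,2a,0$ for $q=0$, $q=\infty$, $q=1$ and all other $q$, respectively.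

For $s=e^{mc/2}f\in R_m$, the zero divisor of $s$ as a section is $\operatorname{div}f+mL$ by (2.2), so $v(s)=v(f)+mv(L)$. With (2.3),
$$A_{X,\Delta}(v)-\frac{v(s)}m=A^\omega(v)-\frac c2v(e)-\frac{v(f)}m.\tag{3.1}$$

**Step 3: the limit distribution.** By Step 1 the filtration is the direct sum of its restrictions to the $R_{m,z}$. On $y^{-D}\mathbb C[y]_{\le2D}$ the jumps of $\operatorname{ord}_q$ are $-D,\dots,D$ if $q\in\{0,\infty\}$ and $0,\dots,2D$ if $q\in\mathbb G_m$, each once. In the second case write the jump as $D+i$ with $-D\le i\le D$. The pairs $(z,i)$ are the lattice points of $mQ$, so Riemann sums give the following.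

**Lemma 3.1.** For $v=v_{q,a,\eta}$ and $\xi=-\eta$, the joint limit distribution of $z/m$ and $A(v)-v(s)/m$ is that of $u$ and $\xi u+a(\kappa_q(u)-\tau)$ with $(u,\tau)$ uniform on $Q$, where
$$\kappa_0=\kappa_\infty=\tfrac c2,\qquad\kappa_1=1-c-\rho(u),\qquad\kappa_q=1-\rho(u)\ (q\ne0,1,\infty).$$
So $\exp\mathbf H^g(v)=\Phi_q(a,\xi):=\frac1{|Q|}\int_Qg\big(\xi u+a(\kappa_q-\tau)\big)\,du\,d\tau$, which is convex in $(a,\xi)\in[0,\infty)\times\mathbb R$.

*Proof.* By (3.1) with $\tau=i/m$, $u=z/m$: for $q=0,\infty$ the value is $\frac c2a-a\tau-\eta u$. For $q=1$ it is $a-ca-a(\rho(u)+\tau)-\eta u$, and for other $q\in\mathbb G_m$ it is $a-a(\rho(u)+\tau)-\eta u$. Convexity holds because $g$ is convex and its argument is linear in $(a,\xi)$. $\square$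

**Step 4: the minimum along $T$.** For $a=0$ we get $\Phi(0,\xi)=\frac1{|Q|}\int_\Pi g(\xi u)\,2\rho\,du$. It is strictly convex because $g$ is. It is proper: a convex strictly increasing $g$ tends to $+\infty$ at $+\infty$, $g>0$, and $u$ takes both signs on $\Pi$. Let $\xi_g$ be its minimizer, i.e. the unique solution of
$$\int_\Pi u\,h(\xi_gu)\rho\,du=0,\tag{3.2}$$
and let $E_g$ be expectation on $\Pi$ for the density proportional to $\rho(u)h(\xi_gu)$. Equation (3.2) says $E_g[u]=0$.

**Step 5: the derivative away from $T$.** Since $\int_{-\rho}^{\rho}\tau\,d\tau=0$,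
$$\partial_a\Phi_q(0,\xi_g)=\frac1{|Q|}\int_Qh(\xi_gu)(\kappa_q-\tau)\,du\,d\tau=(\text{positive constant})\cdot E_g[\kappa_q].\tag{3.3}$$

**Lemma 3.2.** Let $v_0$ be the minimizer of $\mathbf H^g$ on $(X,\Delta)$.

* (I) If $E_g[\rho]\le1-c$, then $v_0=v_{\cdot,0,-\xi_g}$.
* (II) If $E_g[\rho]>1-c$, then $v_0=v_{1,a,\eta}$ with some $a>0$.

*Proof.* $T$ acts on $(X,\Delta)$, so it preserves $\mathbf H^g$; by uniqueness $v_0$ is $T$-invariant, and $v_0=v_{q,a,\eta}$ for some $q,a,\eta$.

(I) Here $E_g[\kappa_q]\ge0$ for all $q$: it is $\frac c2$ for $q=0,\infty$, it is $1-c-E_g[\rho]$ for $q=1$, and it is larger by $c$ for the other $q$. At $(0,\xi_g)$ we have $\partial_\xi\Phi_q=0$ and $\partial_a\Phi_q\ge0$, so all directional derivatives into $[0,\infty)\times\mathbb R$ are $\ge0$. By convexity $(0,\xi_g)$ is a minimum of every $\Phi_q$. So $v_{\cdot,0,-\xi_g}$ minimizes, and uniqueness gives the claim.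

(II) Here $\partial_a\Phi_1(0,\xi_g)<0$, so the minimum of $\mathbf H^g$ is below $\log\Phi(0,\xi_g)=\log\min_\xi\Phi(0,\xi)$, and $a>0$. For $q\in\{0,\infty\}$ we have $E_g[\kappa_q]=\frac c2>0$, and the argument of (I) gives $\Phi_q\ge\Phi(0,\xi_g)$; so $q\ne0,\infty$. For $q\in\mathbb G_m\setminus\{1\}$ and $a>0$ we have $\kappa_q=\kappa_1+c$, and $g$ is strictly increasing, so $\Phi_q(a,\xi)>\Phi_1(a,\xi)$. So $q=1$. $\square$

## 4. Affine and even profiles: the wall is the same for every $g$

Everything now rests on whether $E_g[\rho]$ depends on $g$. The simplest polygons fail to show it.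

**Affine $\rho$.** If $\rho(u)=\rho(0)+su$, then $E_g[\rho]=\rho(0)+sE_g[u]=\rho(0)$ by (3.2), for every $g$.

**Even $\rho$.** The first natural non-affine attempt is the square $\Pi=[-\frac12,\frac12]$, $\rho=\frac12-|u|$. More generally let $\Pi=-\Pi$ and $\rho(-u)=\rho(u)$. Then $\xi=0$ solves (3.2), since $h(0)\int u\rho\,du=0$; so $\xi_g=0$ for every $g$. The density of $E_g$ is proportional to $\rho(u)h(0)$, the constant $h(0)$ cancels, and $E_g[\rho]=\int\rho^2/\int\rho$. For the square this is $\frac{1/12}{1/4}=\frac13$, so the wall is at $c=\frac23$ for all $g$. This is the exact point where the attempt stops: $h$ enters only through its value at $0$.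

So we need $\rho$ non-affine and $\xi_g\ne0$. Section 7 skews the square by a small $\sigma$; then $\xi_g$ has size $\sigma$, and the shape of $h$ near $0$ becomes visible at order $\sigma^2$. First we must show that the two sides of the wall really give non-isomorphic optimal degenerations.

## 5. Above the wall: degeneration to a pair with a two-dimensional torus

In case (II) the minimizer is $v_{1,a,\eta}$ with unknown $a>0$ and $\eta$. The next lemma makes these numbers irrelevant.

**Lemma 5.1.** In case (II), $(\mathcal X_0,\Delta_{\mathcal X_0})=(Z,\Delta_Z)$ carries an action of a torus of rank $2$ with finite kernel. The pair $(Z,\Delta_Z)$ does not depend on $(a,\eta)$ with $a>0$, and it is also the central fibre of the test configuration of $(X,\Delta)$ induced by $v_{1,1,0}=\operatorname{ord}_C$.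

*Proof.* **Step 1: the graded ring.** Let $v=v_{1,a,\eta}$ with $a>0$, and let $\epsilon_{m,z,j}$, $0\le j\le2D_{m,z}$, be the class of $e^{mc/2}x^zy^{-D}(y-1)^j$ in $\operatorname{gr}_vR$. The filtration is the direct sum over $z$, and on each $R_{m,z}$ it is the $\operatorname{ord}_1$-filtration up to scaling and shift, with one-dimensional graded pieces. So the $\epsilon_{m,z,j}$ form a basis. Put $l=D_{m+m',z+z'}-D_{m,z}-D_{m',z'}$; it is $\ge0$ by concavity of $\rho$. In particular $j+j'\le2D_{m+m',z+z'}$. The product of the representatives of $\epsilon_{m,z,j}$ and $\epsilon_{m',z',j'}$ is $y^l$ times that of $\epsilon_{m+m',z+z',j+j'}$. Since $y^l\equiv1\bmod(y-1)$, the difference has strictly larger value. Hence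
$$\epsilon_{m,z,j}\,\epsilon_{m',z',j'}=\epsilon_{m+m',z+z',j+j'}.$$
So $\operatorname{gr}_vR$ is the semigroup algebra of the lattice points (with $m\in r\mathbb Z$) of the cone over the rational polygon $\{(u,j):u\in\Pi,\ 0\le j\le2\rho(u)\}$. It is a finitely generated normal domain, graded by $(m,z,j)$ and independent of $(a,\eta)$. The grading by $(z,j)$ is the torus action; its kernel is finite because the polygon is two-dimensional.

**Step 2: the boundary.** Every component of $\Delta$ is $T$-invariant, so its homogeneous ideal is $I=\bigoplus I_{m,z}$. Since the filtration is a direct sum over $z$, the initial ideal is spanned by the $\epsilon_{m,z,j}$ for which some element of $I_{m,z}$ has order $j$ at $y=1$ (that is, $y^{-D}(y-1)^j$ times a unit at $1$). This is homogeneous for the full grading and independent of $(a,\eta)$. So the same holds for $\Delta_Z$.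

**Step 3: the test configuration of $\operatorname{ord}_C$.** We check that this one-step degeneration exists. Take $v=\operatorname{ord}_C$. Lift homogeneous generators of $\operatorname{gr}_vR$ to $R$. For $s\in\mathcal F_v^\lambda R_m$ one subtracts a polynomial in the lifts to land in $\mathcal F_v^{\lambda+1}R_m$, and this ends because $\mathcal F_v^\lambda R_m=0$ for $\lambda\gg0$. So the lifts and $t$ generate the Rees algebra $\bigoplus_{m,\lambda}t^{-\lambda}\mathcal F_v^\lambda R_m$. Its $\operatorname{Proj}$ over $\mathbb A^1$, with the closure of $\Delta\times\mathbb G_m$, is the test configuration; its central fibre is $\operatorname{Proj}\operatorname{gr}_vR=Z$ with boundary $\Delta_Z$, by Steps 1 and 2. $\square$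

As in Example 1.2, the degeneration gains symmetry. The pair $(X,\Delta)$ does not have that much symmetry:

**Lemma 5.2.** If $\rho$ is not affine, all tori in $\operatorname{Aut}(X,\Delta)$ have rank $\le1$.

*Proof.* $\operatorname{Aut}(X,\Delta)$ is a linear algebraic group, so its maximal tori are conjugate; a torus acting faithfully on a surface has rank $\le2$. If some torus had rank $2$, then $T$ would lie in a torus $\tilde T\subset\operatorname{Aut}(X,\Delta)$ of rank $2$. As $\tilde T$ commutes with $T$, it acts on $\mathbb C(X)^T=\mathbb C(y)$, i.e. on $\mathbb P^1$. This action is nontrivial because $\tilde T$ has a dense orbit, so $\mathbb C(X)^{\tilde T}=\mathbb C$. We now find three fixed points. Since $\tilde T$ is a divisible group, it has no proper subgroup of finite index, so it acts trivially on every finite set on which it acts.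

The group $\tilde T$ permutes the components of $\Delta$, so it preserves $C$. Since $\operatorname{ord}_C|_{\mathbb C(y)}=\operatorname{ord}_1$, it fixes $1\in\mathbb P^1$. For $q\in\mathbb P^1$ let $n(q)$ be the number of prime divisors $D\subset X$ with $\operatorname{ord}_D|_{\mathbb C(y)}$ a positive multiple of $\operatorname{ord}_q$. This number is constant on $\tilde T$-orbits. A prime divisor that meets $\mathbb G_m^2$ cannot count for $q=0$ or $\infty$, since $y$ is invertible there. So $n(0)$ is the number of $F$ with $\mu_F>0$, which is the number of linear pieces of $\rho$, hence $\ge2$. Likewise $n(\infty)\ge2$. For $q\in\mathbb G_m$ a toric divisor does not count (either $\mu_F\ne0$, or $y$ is a nonconstant unit along it), so only $\overline{\{y=q\}}$ counts and $n(q)=1$. Hence the orbits of $0$ and $\infty$ lie in $\{0,\infty\}$, and $0,\infty$ are fixed. An automorphism of $\mathbb P^1$ with fixed points $0,1,\infty$ is the identity, so $\tilde T$ acts trivially on $\mathbb P^1$, a contradiction. $\square$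

**Lemma 5.3.** If $\rho$ is not affine and $g$ is in case (II), then the $g$-optimal degeneration $(Y,\Delta_Y)$ is not isomorphic to $(X,\Delta)$.

*Proof.* A second degeneration $Z\rightsquigarrow Y$ follows $X\rightsquigarrow Z$; we must exclude that it returns to $X$. The tool is that orbit closures cannot go around in a circle.

**Step 1: both degenerations are families polarized by $-(K+\Delta)$.** $(Y,\Delta_Y)$ is the central fibre of a special test configuration of $(Z,\Delta_Z)$, and by Lemma 5.1 $(Z,\Delta_Z)$ is the central fibre of a test configuration $\mathcal X$ of $(X,\Delta)$. The total space of the latter is normal, because its central fibre is normal and principal. On $\mathcal X$ the given polarization and the corresponding multiple of $-(K_{\mathcal X}+\Delta_{\mathcal X})$ agree, up to linear equivalence, off the central fibre, so they differ by a multiple of $\mathcal X_0$. The fibre is integral and principal, so they are $\mathbb Q$-linearly equivalent. By adjunction the restriction to the central fibre is a multiple of $-(K_Z+\Delta_Z)$.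

**Step 2: embedding.** Choose $M$ sufficiently divisible. The line bundle $-M(K+\Delta)$ is very ample with vanishing higher cohomology on $X$, $Z$ and $Y$ (for instance by Kawamata–Viehweg vanishing on klt log Fano pairs). So $h^0$ is constant in both families, its direct image on $\mathbb A^1$ is a trivial vector bundle, and both families embed in $\mathbb P^N\times\mathbb A^1$ with one $N$, fibrewise by the complete linear system. Choose $N_0$ with $N_0\Delta$ integral. In $\operatorname{Hilb}(\mathbb P^N)\times\operatorname{Chow}(\mathbb P^N)$ consider the points $[X],[Z],[Y]$ given by the varieties and the cycles $N_0\Delta,N_0\Delta_Z,N_0\Delta_Y$. The fibres over $t\ne0$ give points in a single $PGL$-orbit, so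
$$[Z]\in\overline{PGL\cdot[X]},\qquad[Y]\in\overline{PGL\cdot[Z]}.$$

**Step 3: orbits.** Suppose $(Y,\Delta_Y)\cong(X,\Delta)$. The isomorphism respects $-M(K+\Delta)$, so $[Y]\in PGL\cdot[X]$, and the orbits of $[X]$ and $[Z]$ lie in each other's closures. The boundary of an orbit consists of orbits of strictly smaller dimension, so the two orbits coincide. Then $(X,\Delta)\cong(Z,\Delta_Z)$ has a torus of rank $2$ in its automorphism group, contradicting Lemma 5.2. $\square$

## 6. Strictly below the wall: the pair is its own optimal degeneration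

In case (I) the first degeneration is trivial, but we must still control the second one, to the polystable $Y$. We describe a special test configuration by a valuation.

**Lemma 6.1.** Let $(X,\Delta)$ be as in Section 2 and $\mathcal X$ a $T$-equivariant special test configuration of $(X,\Delta)$ with central fibre $Y$, where $T$ acts fibrewise. Let $w=\operatorname{ord}_{\mathcal X_0}$ and let $v$ be its restriction to $\mathbb C(X)\subset\mathbb C(X)(t)=\mathbb C(\mathcal X)$. Then $v$ is trivial or a positive multiple of a divisorial valuation, it is $T$-invariant and $\mathbb Z$-valued, and $R(Y)\cong\operatorname{gr}_vR$ $T$-equivariantly (in sufficiently divisible degrees). For the canonical linearization, the $\mathbb G_m$-weight on $Y$ of the class of $s\in R_m$ is, up to a universal sign, $mA_{X,\Delta}(v)-v(s)$.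

*Proof.* **Step 1: the shape of $v$ and $w$.** $T$ acts fibrewise and preserves the integral divisor $\mathcal X_0$, so $w$ and $v$ are $T$-invariant; $v$ is $\mathbb Z$-valued because $w$ is. By Section 3, $v=v_{q,a,\eta}$. Here $\eta=v(x)$, and $a$ is the value of a local parameter at $q$, so both are integers. If they are not both zero, then $v$ is monomial with integral weights $(a,|\eta|)$ for an snc divisor, so it is a positive multiple of a divisorial valuation; otherwise it is trivial. Since $\mathcal X_0=\operatorname{div}(t)$ is reduced, $w(t)=1$. Since $w$ is $\mathbb G_m$-invariant, the Vandermonde argument of Section 3 gives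
$$w\Big(\sum s_it^i\Big)=\min_i\big(v(s_i)+i\big),\qquad s_i\in\mathbb C(X).\tag{6.1}$$

**Step 2: its log discrepancy.** We claim $A_{X\times\mathbb A^1,\Delta\times\mathbb A^1}(w)=A_{X,\Delta}(v)+1$. If $v=k\operatorname{ord}_E$ with $E$ a smooth divisor on a resolution $X''$, then by (6.1) $w$ is monomial with weights $(k,1)$ along $E\times\mathbb A^1$ and $X''\times0$, so its log discrepancy is $kA_{X,\Delta}(\operatorname{ord}_E)+1$. If $v$ is trivial, $w=\operatorname{ord}_{X\times0}$ and both sides are $1$.

**Step 3: compare two canonical divisors.** We find the order along $\mathcal X_0$ of a section pulled back from $X$. On a common resolution $W$ of $X\times\mathbb A^1$ and $\mathcal X$, write the two pull-backs of $K+\Delta$ (equal over $t\ne0$) as $K_W+B_1$ and $K_W+B_2$. Along the strict transform of $\mathcal X_0$, $B_1$ has coefficient $1-A(w)=-A_{X,\Delta}(v)$ and $B_2$ has coefficient $0$. For $s\in R_m$, its $\mathbb G_m$-invariant extension vanishes there to order $w(s)=v(s)$ as a section of $-m(K_{X\times\mathbb A^1/\mathbb A^1}+\Delta\times\mathbb A^1)$.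 As a rational section of $-m(K_{\mathcal X/\mathbb A^1}+\Delta_{\mathcal X})$ the order changes by $m$ times the coefficient of $B_1-B_2$, so it is exactly $v(s)-mA_{X,\Delta}(v)$.

**Step 4: the section ring.** $\mathcal X$ is normal, $\mathcal X_0$ is integral and $\mathcal X\setminus\mathcal X_0\cong X\times\mathbb G_m$. So $t^{-\lambda}s$ is regular if and only if $\lambda\le v(s)-mA_{X,\Delta}(v)$, and by (6.1) a finite sum $\sum_\lambda t^{-\lambda}s_\lambda$ is regular if and only if each term is. Thus the section ring of $\mathcal X$ is the Rees algebra of $\mathcal F_v$, shifted by $mA_{X,\Delta}(v)$ in degree $m$. For $m$ sufficiently divisible $H^1$ of the relatively ample bundle $-m(K_{\mathcal X/\mathbb A^1}+\Delta_{\mathcal X})$ vanishes over the affine base, so restriction to $Y$ is surjective with kernel $t\cdot(\,\cdot\,)$. So $R(Y)$ is the associated graded ring $\operatorname{gr}_vR$, $T$-equivariantly, and the class of $t^{-\lambda}s$ with $\lambda=v(s)-mA_{X,\Delta}(v)$ has weight $\pm\lambda$. $\square$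

**Lemma 6.2.** Assume $E_g[\rho]<1-c$ and $\xi_g\ne0$. Then the $g$-optimal degeneration of $(X,\Delta)$ is $(X,\Delta)$.

*Proof.* **Step 1: the first degeneration is trivial.** By Lemma 3.2(I), $v_0=v_{\cdot,0,-\xi_g}$, whose filtration is by $T$-weights. So $\operatorname{gr}_{v_0}R\cong R$ and $(\mathcal X_0,\Delta_{\mathcal X_0})=(X,\Delta)$. Since $\xi_g\ne0$, $\Gamma=\mathbb Z\xi_g\cong\mathbb Z$, so $\mathbb T=T$. This is where $\xi_g\ne0$ is used: it makes the next test configuration $T$-equivariant. By (3.1) the normalized moment coordinate of $\xi_0$ on $R_{m,z}$ is $\theta=\xi_gz/m$. Also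
$$E_g[\kappa_q]\ge\min\big(\tfrac c2,\,1-c-E_g[\rho]\big)>0\quad\text{for all }q\in\mathbb P^1.\tag{6.2}$$

**Step 2: a Futaki invariant that must vanish.** By the third known fact, $Y$ is the central fibre of a $T$-equivariant special test configuration $\mathcal X$ of $(X,\Delta)$. Let $v=v_{q,a,\eta}$ be the valuation of Lemma 6.1 (the trivial valuation is $a=\eta=0$). The triple $(Y,\Delta_Y,\xi_0)$ is $g'$-weighted K-polystable, hence semistable. The induced $\mathbb G_m$-action on $Y$ and its inverse commute with $T$ and give product test configurations of $Y$, both with weighted Futaki invariant $\ge0$. By linearity in (1.3) these are opposite numbers, so they vanish.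

**Step 3: compute it.** The canonical linearization of $T$ on $-(K_{\mathcal X/\mathbb A^1}+\Delta_{\mathcal X})$ restricts to the canonical ones on the fibres, so the $T$-weights, hence the values $\theta_j$, are the same on $R(Y)$ as on $R$. Let $(s_j)$ be a basis of $R_m$ adapted to the $T$-weights and to $\mathcal F_v$. By Lemma 6.1 and (1.3), Step 2 says
$$0=\lim_{m\to\infty}\frac1{\dim R_m}\sum_jh(\theta_j)\Big(A_{X,\Delta}(v)-\frac{v(s_j)}m\Big).$$
By Lemma 3.1 the right side is
$$\frac1{|Q|}\int_Qh(\xi_gu)\big(-\eta u+a(\kappa_q-\tau)\big)\,du\,d\tau .$$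
The $\eta$-term vanishes by (3.2), and by (3.3) the rest is $a\cdot(\text{positive constant})\cdot E_g[\kappa_q]$. So (6.2) forces $a=0$.

**Step 4: the test configuration is a product.** Now $v=v_{\cdot,0,\eta}$ with $\eta=v(x)\in\mathbb Z$. By (3.1), $v(s)-mA_{X,\Delta}(v)=\eta z$ for nonzero $s\in R_{m,z}$. So by Step 4 of Lemma 6.1 the section ring of $\mathcal X$ is, in degree $m$, $\bigoplus_zt^{-\eta z}R_{m,z}\otimes\mathbb C[t]$, and $s\mapsto t^{-\eta z}s$ is an isomorphism from $R_m\otimes\mathbb C[t]$ onto it. Over $t\ne0$ this isomorphism is the action of a one-parameter subgroup of $T\subset\operatorname{Aut}(X,\Delta)$, so it preserves $\Delta$. Hence $\mathcal X$ is a product test configuration and $(Y,\Delta_Y)\cong(X,\Delta)$. $\square$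

**Proposition 6.3.** If $E_{\bar g}[\rho]<1-c<E_g[\rho]$ and $\xi_{\bar g}\ne0$, then the $\bar g$-optimal degeneration of $(X,\Delta)$ is $(X,\Delta)$, and the $g$-optimal one is not isomorphic to it.

*Proof.* If $\rho$ were affine, Section 4 would give $E_g[\rho]=\rho(0)=E_{\bar g}[\rho]$. So $\rho$ is not affine. Apply Lemma 6.2 to $\bar g$ and Lemma 5.3 to $g$. $\square$

## 7. The skewed square: proof of Theorem 1

**Step 1: the data.** We place the surface of Theorem 1 in the class of Section 2. Take
$$\Pi=\big[-\tfrac{1+\sigma}2,\tfrac{1-\sigma}2\big],\qquad\rho(u)=\tfrac12-\big|u+\tfrac\sigma2\big|=\min\big(\tfrac{1+\sigma}2+u,\ \tfrac{1-\sigma}2-u\big).$$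
Then $\rho$ vanishes at both endpoints, so there are no vertical edges; the facets of $Q$ have normals $(1,\pm1)$ with $b=\frac{1+\sigma}2$ and $(-1,\pm1)$ with $b=\frac{1-\sigma}2$. With $c=\frac23+\frac25r_*\sigma^2$, the numbers $a_F=1-b_F-\frac c2$ are $\frac16\mp\frac\sigma2-\frac15r_*\sigma^2=a_\pm$. For small $\sigma$ we have $c\in(0,1)$ and $a_\pm\ge0$, which is (2.1), and $0\in\operatorname{int}Q$. By Section 2, $(X,\Delta)$ is a log Fano pair.

**Step 2: the size of $\xi_g$.** We solve (3.2) to first order in $\sigma$. Substitute $u=\frac{s-\sigma}2$ with $s\in[-1,1]$, so $\rho=\frac12(1-|s|)$, and put $\xi=2t$, so $\xi u=t(s-\sigma)$. Then (3.2) becomes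
$$F(t,\sigma):=\int_{-1}^1(s-\sigma)(1-|s|)\,h\big(t(s-\sigma)\big)\,ds=0.$$
Write $h_i=h^{(i)}(0)$. All integrals below are over $[-1,1]$, and
$$\int(1-|s|)=1,\quad\int|s|(1-|s|)=\tfrac13,\quad\int s^2(1-|s|)=\tfrac16,\quad\int|s|^3(1-|s|)=\tfrac1{10}.$$
We have $F(0,0)=0$, $\partial_tF(0,0)=\frac{h_1}6>0$ and $\partial_\sigma F(0,0)=-h_0$. The solution $t$ is unique for each $\sigma$, so it is the branch of the implicit function theorem:
$$t(\sigma)=\frac{6h_0}{h_1}\sigma+O(\sigma^2).\tag{7.1}$$
Since $h_0>0$, $\xi_g=2t\ne0$ for small $\sigma>0$.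

**Step 3: $E_g[\rho]$ to second order.** Insert $h(t(s-\sigma))=h_0+h_1t(s-\sigma)+\frac{h_2}2t^2(s-\sigma)^2+O(\sigma^3)$; odd integrands drop out, and $t=O(\sigma)$. So, with $h$ evaluated at $t(s-\sigma)$,
$$\int(1-|s|)h=h_0-h_1t\sigma+\tfrac{h_2t^2}2\cdot\tfrac16+O(\sigma^3),$$
$$\int|s|(1-|s|)h=\tfrac13(h_0-h_1t\sigma)+\tfrac{h_2t^2}2\cdot\tfrac1{10}+O(\sigma^3).$$
In the quotient the terms $h_0-h_1t\sigma$ contribute $\frac13$, and
$$E_g|s|=\tfrac13+\tfrac{h_2t^2}{2h_0}\big(\tfrac1{10}-\tfrac1{18}\big)+O(\sigma^3)=\tfrac13+\tfrac{h_2t^2}{45h_0}+O(\sigma^3)=\tfrac13+\tfrac45r_g\sigma^2+O(\sigma^3),$$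
the last step by (7.1), since $\frac{36}{45}\cdot\frac{h_0h_2}{h_1^2}=\frac45r_g$. Therefore
$$E_g[\rho]=\tfrac12(1-E_g|s|)=\tfrac13-\tfrac25r_g\sigma^2+O(\sigma^3),\tag{7.2}$$
and likewise for $\bar g$. There is no term of order $\sigma$; this is why $c$ is tuned at order $\sigma^2$.

**Step 4: conclusion.** We have $1-c=\frac13-\frac25r_*\sigma^2$ and $r_g<r_*<r_{\bar g}$. So $E_{\bar g}[\rho]<1-c<E_g[\rho]$ and $\xi_{\bar g}\ne0$ for all sufficiently small rational $\sigma>0$. Proposition 6.3 gives Theorem 1, and the statement in the problem is disproved. $\blacksquare$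

## 8. Recovering $g'$ near $0$ from all surfaces: proof of Theorem 2(b)

Part (a) is Proposition 1.3. For (b) we use all polygons of Section 2 instead of one. Let $I=[-1,1]$; integrals without limits are over $I$.

**Set-up.** For concave continuous $p>0$ on $I$ let $\xi_h(p)$ be the unique zero of $\xi\mapsto\int tp\,h(\xi t)\,dt$. This function is strictly increasing, with derivative $\int t^2p\,h'(\xi t)\,dt>0$. It has a zero because it is the derivative of $\xi\mapsto\int p\,g(\xi t)\,dt$, which is strictly convex and proper by the argument of Section 3, Step 4. Put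
$$e_h(p)=\frac{\int p^2\,h(\xi_h(p)t)\,dt}{\int p\,h(\xi_h(p)t)\,dt}.$$
Both $\xi_h(p)$ and $e_h(p)$ are continuous in $p$ for the uniform norm: the signs of $\int tp\,h(\xi t)\,dt$ at $\xi=\xi_h(p)\pm\delta$ persist under small changes of $p$.

**Lemma 8.1.** Let $p>0$ be concave and piecewise linear on $I$ with rational nodes and rational values at the nodes (the endpoints $\pm1$ count as nodes), and $\int tp\,dt\ne0$. If $e_h(p)\ne e_{\bar h}(p)$, there is a two-dimensional log Fano pair whose $g$- and $\bar g$-optimal degenerations are non-isomorphic pairs.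

*Proof.* Exchanging $g,\bar g$ if necessary, let $e_{\bar h}(p)<\theta<e_h(p)$ with $\theta\in\mathbb Q$; then $\theta>0$. Write $p=\min_j(b_j+s_jt)$ without redundant terms, $b_j,s_j\in\mathbb Q$, and choose $m_0\in\mathbb Z_{>0}$ with $m_0s_j\in\mathbb Z$. The slopes must become integers and (2.1) must hold, so we shrink the picture. For a large integer $K$ put $\varepsilon=m_0/K$, $c=1-\varepsilon\theta$,
$$\Pi=[-\tfrac1K,\tfrac1K],\qquad\rho(u)=\varepsilon p(Ku)=\min_j(\varepsilon b_j+m_0s_ju).$$
For $K\gg0$ we have $c\in(0,1)\cap\mathbb Q$. Condition (2.1) reads $\varepsilon b_j+\frac{1-\varepsilon\theta}2\le1$ for the slanted edges and $\frac1K\le1$ for the vertical ones, so it holds. Thus Section 2 applies. Substituting $u=t/K$ in (3.2) gives $\xi_g=K\xi_h(p)$ and $E_g[\rho]=\varepsilon e_h(p)$, and likewise for $\bar g$. So $E_{\bar g}[\rho]<\varepsilon\theta=1-c<E_g[\rho]$. At $\xi=0$ the function defining $\xi_{\bar h}(p)$ equals $\bar h(0)\int tp\,dt\ne0$, so $\xi_{\bar g}\ne0$. Apply Proposition 6.3. $\square$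

**Lemma 8.2.** Suppose the optimal degenerations agree for all two-dimensional log Fano pairs. Let $p_0\in C^2(I)$ with $p_0>0$, $p_0''<0$, $\int tp_0\,dt\ne0$. Then with $\xi=\xi_h(p_0)$ and $\bar\xi=\xi_{\bar h}(p_0)$, the functions $h(\xi t)$ and $\bar h(\bar\xi t)$ are proportional on $I$.

*Proof.* **Step 1: $e_h=e_{\bar h}$ on smooth profiles.** Let $p\in C^2(I)$ with $p>0$, $p''<0$, $\int tp\,dt\ne0$. Interpolate $p$ at rational nodes; the slopes are strictly decreasing, and they stay so after a slight perturbation of the values to rational numbers. So $p$ is a uniform limit of functions as in Lemma 8.1; the condition on the integral persists for close approximants. By Lemma 8.1 and the hypothesis, $e_h=e_{\bar h}$ on the approximants, and by continuity $e_h(p)=e_{\bar h}(p)$.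

**Step 2: vary $p_0$ without moving $\xi,\bar\xi$.** Put
$$w=\frac{h(\xi t)}{\int p_0h(\xi t)\,dt},\qquad\bar w=\frac{\bar h(\bar\xi t)}{\int p_0\bar h(\bar\xi t)\,dt},$$
$$\mathcal V=\Big\{\varphi\in C^2(I):\int\varphi w=\int\varphi\bar w=\int t\varphi w=\int t\varphi\bar w=0\Big\}.$$
For $\varphi\in\mathcal V$ and $|s|$ small, $p_s=p_0+s\varphi$ satisfies the conditions of Step 1. Since $\int tp_sw=\int tp_s\bar w=0$, we have $\xi_h(p_s)=\xi$ and $\xi_{\bar h}(p_s)=\bar\xi$. Also $\int p_sw=\int p_s\bar w=1$. So
$$\int p_s^2(w-\bar w)\,dt=e_h(p_s)-e_{\bar h}(p_s)=0\quad\text{for all small }s,$$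
and the coefficient of $s^2$ gives $\int\varphi^2(w-\bar w)\,dt=0$ for every $\varphi\in\mathcal V$.

**Step 3: localize.** If $w-\bar w\not\equiv0$, it has constant nonzero sign on some open interval $J\subset I$. Since $C_c^2(J)$ is infinite-dimensional and $\mathcal V$ has codimension $\le4$, there is $0\ne\varphi\in\mathcal V\cap C_c^2(J)$. Then $\int\varphi^2(w-\bar w)\,dt\ne0$, a contradiction. So $w=\bar w$. $\square$

**Proof of (b).** Take $p_0=4+t-t^2$. It is concave with values $2$ and $4$ at $t=-1,1$, so it is positive on $I$; $p_0''=-2$ and $\int tp_0\,dt=\int t^2\,dt=\frac23>0$. At $\xi=0$ the increasing functions $\int tp_0h(\xi t)\,dt$ and $\int tp_0\bar h(\xi t)\,dt$ are positive, so their zeros satisfy $\xi,\bar\xi<0$. By Lemma 8.2, $h(\xi t)=\kappa\,\bar h(\bar\xi t)$ on $I$ with some $\kappa>0$. With $x=\xi t$ and $\lambda=\bar\xi/\xi>0$ this is $h(x)=\kappa\,\bar h(\lambda x)$ for $|x|\le|\xi|$. $\square$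

**Proof of the consequence.** Let $g,\bar g$ be real-analytic. If $\bar g(x)=\kappa g(\lambda x)+c_0$, the degenerations agree by (a). Conversely, if they agree for all log Fano pairs, the identity $h(x)=\kappa\,\bar h(\lambda x)$ of (b) holds on all of $\mathbb R$ by analyticity. Integrating gives $g(x)=\frac\kappa\lambda\bar g(\lambda x)+\text{const}$, that is, $\bar g(x)=\frac\lambda\kappa g(x/\lambda)+\text{const}$, which has the form in (a) with constants $\frac\lambda\kappa$ and $\frac1\lambda$. $\blacksquare$
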